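\title{Large first countable feebly compact quasiregular spaces}

\begin{abstract}
The inequality $|X|\le 2^{wL(X)\chi(X)}$ fails for feebly compact quasiregular Hausdorff spaces: we construct in ZFC a first countable, weakly Lindel\"of, feebly compact Hausdorff space with a $\pi$-base of clopen sets and of cardinality $2^{2^{\aleph_0}}$. The extent of the failure can be described exactly. For an infinite cardinal $\kappa$, a feebly compact quasiregular Hausdorff space $X$ with $wL(X)\chi(X)\le\kappa$ and $|X|\ge\lambda$ exists if and only if there is no measurable cardinal in the interval $(\kappa,\lambda]$.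
\end{abstract}

\section{The question and the results}

Throughout, \emph{space} means Hausdorff space. The definitions below make sense for every topology, and we use them also for the few non-Hausdorff topologies that appear as first attempts or counterexamples.

The \emph{character} $\chi(X)$ is the supremum over $x\in X$ of the least cardinality of a local base at $x$, multiplied by $\aleph_0$; thus $\chi(X)=\aleph_0$ means that $X$ is first countable. The \emph{weak Lindel\"of degree} $wL(X)$ is the least cardinal $\kappa$ such that every open cover $\mathcal U$ of $X$ has a subfamily $\mathcal V$ with $|\mathcal V|\le\kappa$ and $X=\operatorname{cl}(\bigcup\mathcal V)$; the space is \emph{weakly Lindel\"of} if $wL(X)\le\aleph_0$. The character says how much information describes $X$ near one point, and $wL(X)$ says how many local pieces are needed to approximate every point. It is natural to expect that the two together bound $|X|$.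

Several familiar covering properties imply that a space is weakly Lindel\"of. This is immediate for Lindel\"of spaces and for H-closed spaces, in which every open cover has a finite subfamily whose closures cover the space. It holds for c.c.c.\ spaces, in which every disjoint family of nonempty open sets is countable: a maximal disjoint family of nonempty open sets, each contained in a member of the cover, is countable and has dense union. The inequality
\begin{equation}\label{eq:bound}
|X|\le 2^{wL(X)\chi(X)}
\end{equation}
holds for Lindel\"of spaces, c.c.c.\ spaces, H-closed spaces, spaces with a regular $G_\delta$-diagonal and locally compact spaces. Bell, Ginsburg and Woods showed that it holds for every normal space, while there is a Hausdorff space for which it fails. One therefore looks for mild hypotheses under which \eqref{eq:bound} survives.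

A space $X$ is \emph{feebly compact} if every countable open cover has a finite subfamily whose closures cover $X$; this is H-closedness restricted to countable covers. It is \emph{quasiregular} if every nonempty open set contains the closure of some nonempty open set; this is regularity with the point left unspecified. A feebly compact quasiregular space is Baire, so the two hypotheses together retain part of what local compactness gives. The following question is posed in \cite{BC}.

\medskip
\noindent\textbf{Question.} \emph{If $X$ is a feebly compact quasiregular space, is $|X|\le 2^{wL(X)\chi(X)}$?}
\medskip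

One would guess that it is. A weakly Lindel\"of feebly compact space looks close to an H-closed one: first reduce a cover to a countable family with dense union, then try to reduce the countable family to a finite one. The second step is not legitimate, since the countable family need not be a cover (see Example~\ref{ex:psi}), but the bound could well survive; it does survive when the isolated points are dense (Proposition~\ref{prop:isolated}). Nevertheless the answer is no.

A \emph{$\pi$-base} of $X$ is a family of nonempty open sets such that every nonempty open set contains one of them. A set is dense if and only if it meets every member of a $\pi$-base, and a space with a $\pi$-base of clopen sets is quasiregular. A filter is \emph{$\theta$-complete} if it is closed under intersections of fewer than $\theta$ members, so \emph{$\kappa^+$-complete} means closed under intersections of at most $\kappa$ members. An ultrafilter is \emph{principal} if it contains a singleton. We use two facts without comment: the members of a nonprincipal ultrafilter are infinite, and if a union of fewer than $\theta$ sets belongs to a $\theta$-complete ultrafilter, then so does one of the sets (otherwise intersect the complements).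

\begin{theorem}\label{thm:A}
Let $\kappa,\mu$ be infinite cardinals such that every $\kappa^+$-complete ultrafilter on $\mu$ is principal. Then there is a first countable feebly compact Hausdorff space $X$ with a $\pi$-base of clopen sets (so $X$ is quasiregular), $wL(X)\le\kappa$ and $|X|=2^\mu$.
\end{theorem}

\begin{corollary}\label{cor:answer}
For every infinite cardinal $\kappa$ there is a first countable feebly compact Hausdorff space $X$ with a $\pi$-base of clopen sets, $wL(X)\le\kappa$ and $|X|=2^{2^\kappa}>2^\kappa\ge 2^{wL(X)\chi(X)}$. In particular there is a first countable, feebly compact, quasiregular, weakly Lindel\"of Hausdorff space of cardinality $2^{2^{\aleph_0}}$, and the answer to the Question is negative.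
\end{corollary}

\begin{proof}
We check the hypothesis of Theorem~\ref{thm:A} for $\mu=2^\kappa$, working on the set ${}^\kappa2$ of functions $\kappa\to\{0,1\}$. Let $\mathcal U$ be a $\kappa^+$-complete ultrafilter on ${}^\kappa2$. For each $\beta<\kappa$ there is $\epsilon(\beta)\in\{0,1\}$ with $\{x:x(\beta)=\epsilon(\beta)\}\in\mathcal U$. The intersection of these $\kappa$ sets is $\{\epsilon\}$, so $\mathcal U$ is principal.
\end{proof}

The ultrafilter hypothesis marks the true limit of the phenomenon. A cardinal $\theta$ is \emph{measurable} if it is uncountable and carries a $\theta$-complete nonprincipal ultrafilter.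

\begin{theorem}\label{thm:B}
Let $\kappa$ be an infinite cardinal.
\begin{enumerate}
\item[(1)] If $\theta>\kappa$ is measurable, then every quasiregular Hausdorff space $X$ with $wL(X)\chi(X)\le\kappa$ has $|X|<\theta$.
\item[(2)] If $\lambda$ is a cardinal and there is no measurable $\theta$ with $\kappa<\theta\le\lambda$, then there is a first countable feebly compact quasiregular Hausdorff space $X$ with $wL(X)\le\kappa$ and $|X|\ge\lambda$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:iff}
A feebly compact quasiregular Hausdorff space $X$ with $wL(X)\chi(X)\le\kappa$ and $|X|\ge\lambda$ exists if and only if there is no measurable cardinal in $(\kappa,\lambda]$. The same holds without ``feebly compact''. In particular, some cardinal bounds $|X|$ for all such spaces with $wL(X)\chi(X)\le\kappa$ if and only if there is a measurable cardinal above $\kappa$, and then the least such measurable cardinal is the optimal strict bound.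
\end{corollary}

\begin{proof}
If $\theta\in(\kappa,\lambda]$ is measurable, part (1) of Theorem~\ref{thm:B} gives $|X|<\theta\le\lambda$, with or without feeble compactness; otherwise part (2) supplies $X$. If no measurable cardinal exceeds $\kappa$, part (2) applies to every $\lambda$. If $\theta$ is the least measurable cardinal above $\kappa$, then $|X|<\theta$ always holds, while for $\lambda<\theta$ part (2) gives a space with $|X|\ge\lambda$, so $\lambda$ is not a strict bound.
\end{proof}

Measurable cardinals are strongly inaccessible (Ulam--Tarski; see \cite[Chapter 10]{Jech}); in particular $\nu<\theta$ implies $2^\nu<\theta$. A measurable cardinal above $\kappa$ thus exceeds $2^\kappa,2^{2^\kappa},\dots$, so no finite tower of exponentials can replace the right-hand side of \eqref{eq:bound}.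

Section~\ref{sec:tests} treats two simple cases that show what a counterexample must avoid and how feeble compactness is obtained. Section~\ref{sec:systems} contains the combinatorics, Section~\ref{sec:design} explains how it leads to the definition of the space, Section~\ref{sec:space} proves Theorem~\ref{thm:A}, and Section~\ref{sec:measurable} proves Theorem~\ref{thm:B}.

\section{Dense isolated points and almost disjoint families}\label{sec:tests}

Write $\mathfrak c=2^{\aleph_0}$. The natural way to prove \eqref{eq:bound} is to close off a small set under all relevant operations and show that it is the whole space. Here is a case where this works.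

\begin{proposition}\label{prop:isolated}
Let $X$ be a first countable weakly Lindel\"of space whose set $D$ of isolated points is dense. Then $|X|\le\mathfrak c$.
\end{proposition}

\begin{proof}
Every point of $\operatorname{cl}H$ is the limit of a sequence from $H$, and a sequence has at most one limit, so $|H|\le\mathfrak c$ implies $|\operatorname{cl}H|\le\mathfrak c^{\aleph_0}=\mathfrak c$. Fix a countable open local base $\mathcal B_x$ at each $x$. Build an increasing chain $(H_\xi)_{\xi<\omega_1}$ of closed sets of size at most $\mathfrak c$ such that, for every countable $\mathcal V\subseteq\bigcup_{x\in H_\xi}\mathcal B_x$ with $D\not\subseteq\bigcup\mathcal V$, the set $H_{\xi+1}$ contains a point of $D\setminus\bigcup\mathcal V$. This is possible since there are at most $\mathfrak c$ such families $\mathcal V$; at limit stages take the closure of the union. The set $H=\bigcup_\xi H_\xi$ has size at most $\mathfrak c$, and it is closed because a sequence in $H$ lies in one $H_\xi$.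

Suppose $d\in D\setminus H$. For $x\in H$ choose $U_x\in\mathcal B_x$ with $d\notin U_x$. The open cover $\{U_x:x\in H\}\cup\{X\setminus H\}$ has a countable subfamily with dense union, and a dense set contains $D$. So $D\cap H\subseteq\bigcup\mathcal V$ for a countable family $\mathcal V$ of sets $U_x$. The indices $x$ lie in one $H_\xi$ and $d\notin\bigcup\mathcal V$, so $H_{\xi+1}$ contains a point of $D\setminus\bigcup\mathcal V$, a contradiction. Hence $D\subseteq H$ and $X=H$.
\end{proof}

The isolated points are used to prevent the single set $X\setminus H$ from doing all the work. If $H$ is nowhere dense, then $X\setminus H$ is already dense and the weak Lindel\"of property says nothing about the sets $U_x$. In the space of Corollary~\ref{cor:answer} every nonempty open set will have the full cardinality $2^{2^{\aleph_0}}$, so every closed set of size at most $\mathfrak c$ is nowhere dense and the argument has nothing to hold on to.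

We turn to feeble compactness. A \emph{cluster point} of a sequence $(W_i)_{i\in\omega}$ of subsets of $X$ is a point each neighborhood of which meets $W_i$ for infinitely many $i$.

\begin{lemma}\label{lem:feeble}
Let $\mathcal B$ be a $\pi$-base of $X$. If every sequence of members of $\mathcal B$ has a cluster point, then $X$ is feebly compact.
\end{lemma}

\begin{proof}
Let $\{G_i:i\in\omega\}$ be a countable open cover, listed with repetitions if it is finite, and suppose that the closures of finitely many $G_i$ never cover $X$. Then the open set $X\setminus(\operatorname{cl}G_0\cup\dots\cup\operatorname{cl}G_i)$ is nonempty and contains some $W_i\in\mathcal B$. Let $p$ be a cluster point of $(W_i)$ and let $p\in G_j$. Then $G_j\cap W_i=\emptyset$ for all $i\ge j$, a contradiction.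
\end{proof}

\begin{example}\label{ex:psi}
Start from the discrete space $\omega$, which is not feebly compact, and add cluster points. Let $\mathcal A$ be an infinite family of infinite subsets of $\omega$ with pairwise finite intersections, maximal with respect to this property; Zorn's lemma extends a partition of $\omega$ into infinitely many infinite sets to such a family. On $\Psi=\omega\cup\mathcal A$ let the points of $\omega$ be isolated, and let $a\in\mathcal A$ have the neighborhoods $\{a\}\cup\{k\in a:k\ge n\}$. Finite intersections make $\Psi$ Hausdorff. It is first countable, the clopen singletons $\{k\}$ form a $\pi$-base, and $\Psi$ is weakly Lindel\"of since $\omega$ is countable and dense. Given a sequence $(\{r_i\})$, either a value occurs infinitely often and is a cluster point, or the set $\{r_i:i\in\omega\}$ is infinite, meets some $a\in\mathcal A$ in an infinite set by maximality, and $a$ is a cluster point. So $\Psi$ is feebly compact. It is not H-closed: the sets $\{k\}$ and $\{a\}\cup a$ are clopen, they cover $\Psi$, and each contains at most one point of $\mathcal A$.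
\end{example}

The lesson is that feeble compactness can be added at the end: declare a maximal almost disjoint family of the sequences without cluster points to be new points. The heart of the matter is to build a large first countable Hausdorff space with a clopen $\pi$-base and small weak Lindel\"of degree.

\section{Covering systems}\label{sec:systems}

\begin{definition}
Let $\kappa$ be an infinite cardinal and $S$ an infinite set. A \emph{$\kappa$-covering system on $S$} is a family $(f_\pi)_{\pi\in P}$ of functions $S\to\omega$ such that
\begin{enumerate}
\item[(F1)] each $f_\pi$ is unbounded;
\item[(F2)] for every $g:P\to\omega$ there is $A\subseteq P$ with $|A|\le\kappa$ such that the \emph{exceptional set} $\{x\in S:f_\pi(x)\le g(\pi)\text{ for all }\pi\in A\}$ is finite.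
\end{enumerate}
\end{definition}

Think of $\pi$ as an ideal point whose punctured neighborhoods are the sets $\{x:f_\pi(x)>n\}$: they are nonempty by (F1), they decrease, and their intersection is empty. Condition (F2) says that however one punctured neighborhood is chosen for each ideal point, $\kappa$ of the chosen sets cover all but finitely many points of $S$. Covering systems transfer along bijections. If $S$ carries a system $(f_\pi)$, then the family of all unbounded functions $S\to\omega$, indexed by itself, is also a system: apply (F2) to $\pi\mapsto g(f_\pi)$.

For distinct $x,z\in{}^\mu2$ let $\Delta(x,z)$ be the least $\delta<\mu$ with $x(\delta)\ne z(\delta)$. We give ${}^\mu2$ the product topology; it is compact by Tychonoff's theorem, and for finite $D\subseteq\mu$ the set $\{x:x|_D=z|_D\}$ is an open neighborhood of $z$.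

\begin{example}\label{ex:cantor}
On $S=\omega$ the identity function alone is a system, with exceptional set $\{0,\dots,g(\mathrm{id})\}$. On the Cantor set $S={}^\omega2$ let $f_z(x)=\Delta(x,z)$ for $x\ne z$ and $f_z(z)=0$, for $z\in{}^\omega2$. Then $\{x:f_z(x)>n\}=O\setminus\{z\}$, where $O$ is the set of sequences that agree with $z$ on $\{0,\dots,n\}$. Given $g$, the corresponding open sets $O_z$ cover ${}^\omega2$, so $O_z$ with $z$ in a finite set $F$ suffice. A point $x\notin F$ lies in some $O_z\setminus\{z\}$ with $z\in F$, so the exceptional set for $A=F$ is contained in $F$.
\end{example}

By this example the unbounded functions on a set of size $\mathfrak c$ form an $\aleph_0$-covering system. This is the case $\kappa=\aleph_0$, $\mu=\mathfrak c$ of the next lemma, and it is all that the negative answer to the Question requires of it. In general there is no compact topology on $\mu$ to appeal to, and the lemma is proved by showing that a function $g$ violating (F2) produces a nonprincipal ultrafilter. This is the only place where the hypothesis of Theorem~\ref{thm:A} is used.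

\begin{lemma}\label{lem:unbounded}
Suppose every $\kappa^+$-complete ultrafilter on $\mu$ is principal. Then the set $H$ of all unbounded functions $\mu\to\omega$ is a $\kappa$-covering system on $\mu$.
\end{lemma}

\begin{proof}
Let $g:H\to\omega$, and for $A\subseteq H$ let $D_A=\{\delta<\mu:h(\delta)\le g(h)\text{ for all }h\in A\}$. Suppose $D_A$ is infinite whenever $|A|\le\kappa$. Call $N\subseteq\mu$ \emph{null} if $N\cap D_A=\emptyset$ for some $A$ with $|A|\le\kappa$, and \emph{positive} otherwise. Subsets of null sets are null. A union of at most $\kappa$ null sets is null, because $\bigcap_{i<\kappa}D_{A_i}=D_{\bigcup_iA_i}$. The complement of a null set contains some $D_A$ and is therefore infinite; in particular $\mu$ is positive.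

\emph{There is no infinite disjoint family of positive sets.} Let $M_0,M_1,\dots$ be disjoint and positive, hence nonempty. Let $h=k$ on $M_k$ and $h=0$ elsewhere. Then $h\in H$, and $D_{\{h\}}$ misses $M_{g(h)+1}$, which is therefore null, a contradiction.

Call a positive set an \emph{atom} if it is not the union of two disjoint positive sets. Every positive set $M$ contains an atom: otherwise split $M$ into positive sets $M_0$ and $M_0'$, split $M_0'$ into $M_1$ and $M_1'$, and so on, obtaining disjoint positive sets $M_0,M_1,\dots$. Choose disjoint atoms $S_1,S_2,\dots$ as long as possible. The process stops after finitely many steps, at $S_1,\dots,S_r$, and then $\mu\setminus\bigcup_iS_i$ contains no atom and is null.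

Let $\mathcal U_i=\{B\subseteq\mu:S_i\setminus B\text{ is null}\}$. This family is closed under supersets and under intersections of at most $\kappa$ members. For every $B$, the sets $S_i\cap B$ and $S_i\setminus B$ are not both positive, as $S_i$ is an atom, and not both null, as $S_i$ is positive; so exactly one of $B$ and $\mu\setminus B$ is in $\mathcal U_i$. Thus $\mathcal U_i$ is a $\kappa^+$-complete ultrafilter, and by hypothesis $S_i\setminus\{\delta_i\}$ is null for some $\delta_i$. Then $\mu\setminus\{\delta_1,\dots,\delta_r\}$ is contained in a finite union of null sets, so it is a null set with finite complement, a contradiction.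
\end{proof}

\begin{remark}
The hypothesis cannot be dropped. If $\mathcal U$ is a $\kappa^+$-complete nonprincipal ultrafilter on $\mu$, every $h:\mu\to\omega$ is constant, with value $g(h)$ say, on a set in $\mathcal U$; then $D_A\in\mathcal U$ for $|A|\le\kappa$, so $D_A$ is infinite.
\end{remark}

The system $H$ may have $2^\mu$ members while it lives on a set of size $\mu$. The construction of the space needs a system whose index set has the same size as the underlying set, for a reason explained in Section~\ref{sec:design}. The Cantor set system of Example~\ref{ex:cantor} is balanced in this sense. The same compactness argument works on ${}^\mu2$ once the ordinal $\Delta(x,z)$ is converted into a natural number by a function $h\in H$.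

\begin{lemma}\label{lem:balanced}
Under the hypothesis of Lemma~\ref{lem:unbounded}, let $P={}^\mu2\times H$, and for $\pi=(z,h)\in P$ let $f_\pi(x)=h(\Delta(x,z))$ for $x\ne z$ and $f_\pi(z)=0$. Then $(f_\pi)_{\pi\in P}$ is a $\kappa$-covering system on ${}^\mu2$, and $|P|=2^\mu$.
\end{lemma}

\begin{proof}
Since $1\le|H|\le\aleph_0^{\,\mu}=2^\mu$, we have $|P|=2^\mu$. Changing $z$ at the single coordinate $\delta$ gives $x$ with $\Delta(x,z)=\delta$, so the range of $f_{(z,h)}$ contains that of $h$, and (F1) holds.

Let $g:P\to\omega$. For each $z$, Lemma~\ref{lem:unbounded} applied to $h\mapsto g(z,h)$ gives $A_z\subseteq H$ with $|A_z|\le\kappa$ such that $D_z=\{\delta:h(\delta)\le g(z,h)\text{ for all }h\in A_z\}$ is finite. Let $O_z=\{x:x|_{D_z}=z|_{D_z}\}$. If $x\in O_z$ and $x\ne z$, then $\Delta(x,z)\notin D_z$, so $f_{(z,h)}(x)>g(z,h)$ for some $h\in A_z$. By compactness ${}^\mu2=\bigcup_{z\in F}O_z$ with $F$ finite. Let $A=\{(z,h):z\in F,\ h\in A_z\}$, so $|A|\le\kappa$. A point $x\notin F$ lies in $O_z\setminus\{z\}$ for some $z\in F$ and hence is not exceptional. The exceptional set is contained in $F$.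
\end{proof}

\section{From a covering system to a space}\label{sec:design}

Let $(f_\pi)_{\pi\in P}$ be a $\kappa$-covering system on $S$. We approach the definition of $X$ through two attempts that fail.

\emph{First attempt: add the ideal points.} On $Y_1=S\cup P$ let the points of $S$ be isolated and give $\pi$ the neighborhoods $\{\pi\}\cup\{\alpha\in S:f_\pi(\alpha)>n\}$. This topology is first countable and $S$ is dense by (F1). By (F2), $\kappa$ members of an open cover contain all but finitely many points of $S$, so $wL(Y_1)\le\kappa$. For the Cantor set system $Y_1$ is Hausdorff: the $n$-th neighborhoods of $z$ and $w$ are disjoint for $n\ge\Delta(z,w)$. For $\kappa=\aleph_0$ and $|S|>\mathfrak c$ it cannot be Hausdorff, by Proposition~\ref{prop:isolated}.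

\emph{Second attempt: separate the ideal points by labels.} Replace each $\alpha\in S$ by a column $\{\alpha\}\times P$ of isolated points and give $\pi$ the neighborhoods $\{\pi\}\cup\{(\alpha,\pi):f_\pi(\alpha)>n\}$. Neighborhoods of different ideal points are now disjoint. The weak Lindel\"of degree is spoiled, since a basic neighborhood contains isolated points with one label only, but something survives: $\kappa$ members of any open cover \emph{meet} all but finitely many columns. Density asks for no more than meeting the members of a $\pi$-base, so we would be done if the columns formed one.

This suggests repeating the structure inside each column. Let $T$ be the tree of finite words in an alphabet $\Lambda$, put points $(t,y)$ over each node $t$, let the cone $C_s$ consist of the points over nodes extending $s$, and let the neighborhoods of $(t,y)$ be unions of cones $C_r$, where the first letter $\alpha$ of $r$ after $t$ satisfies $f_\pi(\alpha)>n$ and a later letter carries the label $y$. The system must live on $\Lambda$, and $\Lambda$ must supply the labels; this is why Lemma~\ref{lem:balanced} is needed. Three difficulties remain.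

\emph{All depths.} The chosen $\kappa$ sets must meet the cones $C_s$ for words $s$ of every length. The cones below $\langle\alpha\rangle$ cannot be delegated to points over $\langle\alpha\rangle$, because there are $|\Lambda|$ letters $\alpha$. So the points over the root must themselves reach below words of every length: each point receives a \emph{depth} $m$ and places its label after $m$ letters. Points of the same depth are separated by their labels, but points of different depths collide. If $y$ has depth $1$ and $y'$ has depth $2$, with the same $\pi$, then $y$ uses the words $\langle\alpha,y\rangle$ and $y'$ uses the words $\langle\alpha,\beta,y'\rangle$, and $\beta=y$ gives a word of the second kind that extends one of the first kind, for every $n$. The remedy is to give each letter a \emph{weight} in $\omega$. In its $n$-th neighborhood $y$ uses the words $\langle\alpha,(y,i)\rangle$ with $i\ge n$, while $y'$ carries a bound $l'$ and uses only words $\langle\alpha,\beta,(y',i)\rangle$ in which $\beta$ has weight less than $l'$. For $n=l'$ the second letters differ, so the two kinds of words are incompatible. The point $y'$ now reaches only below words whose middle letter has weight less than $l'$,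 but there are only countably many bounds, and we use them all.

\emph{Exceptional letters.} The points over $t$ miss the cones below $t^\frown\langle\alpha\rangle$ for $\alpha$ exceptional. There are only countably many such $\alpha$, so here delegation is affordable; it generates a countable subtree.

\emph{Feeble compactness.} Along an infinite branch $b$ the cones $C_{b|_k}$ will be clopen and decreasing, and no point $(t,y)$ lies in all of them. Without further points their complements would form a countable clopen cover with no finite subcover. We add points as in Example~\ref{ex:psi}, with sequences of pairwise incompatible nodes in place of infinite subsets of $\omega$.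

\section{The space}\label{sec:space}

Fix $\kappa,\mu$ as in Theorem~\ref{thm:A} and the system $(f_\pi)_{\pi\in P}$ of Lemma~\ref{lem:balanced}.

\subsection*{Definition of $X$}
Let $\Theta$ be the set of triples $y=(m,l,\pi)$ with $m,l\ge1$ integers and $\pi\in P$, and let $\Lambda=\Theta\times\omega$. A \emph{letter} $(y,i)\in\Lambda$ has \emph{label} $y$ and \emph{weight} $i$. Since $|\Lambda|=|\Theta|=2^\mu$, a bijection $\Lambda\to{}^\mu2$ lets us regard $(f_\pi)$ as a $\kappa$-covering system on $\Lambda$.

Let $T=\Lambda^{<\omega}$. A node $s\in T$ is a sequence $\langle s(0),\dots,s(|s|-1)\rangle$, the relation $s\subseteq t$ means that $t$ extends $s$, and $t^\frown s$ denotes concatenation. Nodes are \emph{compatible} if one extends the other. Otherwise they are \emph{incompatible}, written $s\perp t$, which happens exactly when they differ at a position where both are defined. For sets of nodes, $R\perp R'$ means that $r\perp r'$ for all $r\in R$ and $r'\in R'$. ``Almost all $k$'' means all but finitely many $k\in\omega$.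

For $t\in T$, $y=(m,l,\pi)\in\Theta$ and $n\in\omega$, let $R_n(t,y)$ be the set of nodes $r\supseteq t$ of length $|t|+m+1$ whose letters after $t$ satisfy:
\[
\begin{array}{c|c|c|c}
\text{position} & |t| & |t|+j,\ \ 1\le j<m & |t|+m\\ \hline
\text{condition} & f_\pi(r(|t|))>n & \text{weight}<l & \text{label }y,\ \text{weight}\ge n
\end{array}
\]
The set $R_n(t,y)$ decreases as $n$ grows. It is nonempty by (F1) and $l\ge1$; the weight of the letter at position $|t|$ is left unrestricted so that (F1) applies.

Let $\Sigma$ be the set of sequences $\sigma=(s_k)_{k\in\omega}$ in $T$ such that
\begin{enumerate}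
\item[(a)] the $s_k$ are pairwise incompatible;
\item[(b)] for each $t\in T$, either $s_k\supseteq t$ for almost all $k$, or $s_k\perp t$ for almost all $k$;
\item[(c)] for each $(t,y)\in T\times\Theta$ there are $n,N$ with $R_n(t,y)\perp\{s_k:k\ge N\}$.
\end{enumerate}
Condition (b) will keep the cones closed after $\sigma$ is added, and (c) says that the cones over the $s_k$ do not already cluster at a point $(t,y)$, so that $\sigma$ can be separated from it. Two sequences $(s_k)$ and $(t_k)$ are \emph{almost disjoint} if $\{s_k:k\ge N\}\perp\{t_k:k\ge N\}$ for some $N$. No sequence is almost disjoint from itself. By Zorn's lemma fix $\mathcal Z\subseteq\Sigma$ maximal among the subsets of $\Sigma$ whose distinct members are almost disjoint. Let $X$ be the disjoint union of $T\times\Theta$ and $\mathcal Z$, and for $s\in T$, $(t,y)\in T\times\Theta$, $\sigma=(s_k)\in\mathcal Z$ and $n\in\omega$ put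
\begin{align*}
C_s&=\{(t,y):t\supseteq s\}\cup\{(t_k)\in\mathcal Z:t_k\supseteq s\text{ for almost all }k\},\\
B_n(t,y)&=\{(t,y)\}\cup\bigcup_{r\in R_n(t,y)}C_r,\qquad B_n(\sigma)=\{\sigma\}\cup\bigcup_{k\ge n}C_{s_k}.
\end{align*}
Declare $G\subseteq X$ open if for every $p\in G$ there is $n$ with $B_n(p)\subseteq G$. This is a topology because $B_n(p)$ decreases with $n$. The cones reflect the tree:
\begin{equation}\label{eq:cones}
\{s\}\times\Theta\subseteq C_s;\qquad s\subseteq r\ \Rightarrow\ C_r\subseteq C_s;\qquad C_s\cap C_r=\emptyset\ \Leftrightarrow\ s\perp r.
\end{equation}
For the last equivalence, no node extends two incompatible nodes, and of two compatible nodes the longer has its nonempty cone inside the cone of the shorter.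

\subsection*{Local bases and separation}

\begin{lemma}\label{lem:clopen}
Each $C_s$ is clopen, the cones form a $\pi$-base, and $\{B_n(p):n\in\omega\}$ is an open local base at $p$. Thus $X$ is first countable.
\end{lemma}

\begin{proof}
\emph{$C_s$ is open.} If $(t,y)\in C_s$, then $B_0(t,y)\subseteq C_t\subseteq C_s$, since the nodes of $R_0(t,y)$ extend $t$. If $\sigma=(s_k)\in C_s$, then $B_n(\sigma)\subseteq C_s$ as soon as $s_k\supseteq s$ for all $k\ge n$. Consequently $B_n(p)$ is open: it contains $B_n(p)$ for the point $p$, and the rest of it is a union of open cones. By definition of the topology the $B_n(p)$ form a local base at $p$. Each contains a cone, so the cones form a $\pi$-base.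

\emph{$C_s$ is closed.} Let $p\notin C_s$. If $p=(t,y)$, then $t\perp s$ or $t\subsetneq s$. In the first case $C_t$ is a neighborhood of $p$ that misses $C_s$. In the second let $y=(m,l,\pi)$ and $n=f_\pi(s(|t|))$. Every $r\in R_n(t,y)$ has $f_\pi(r(|t|))>n$, so $r(|t|)\ne s(|t|)$ and $r\perp s$; hence $B_n(p)\cap C_s=\emptyset$. If $p=\sigma=(s_k)$, the first alternative of (b) fails for $s$, so $s_k\perp s$ for all $k\ge n$, for some $n$, and $B_n(\sigma)\cap C_s=\emptyset$.
\end{proof}

\begin{lemma}\label{lem:hausdorff}
$X$ is Hausdorff.
\end{lemma}

\begin{proof}
Let $p\ne q$. By \eqref{eq:cones}, two basic neighborhoods are disjoint if their sets of nodes are incompatible and neither point lies in a cone of the other neighborhood.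

\emph{Points over different nodes}, $p=(t,y)$, $q=(t',y')$, $t\ne t'$. If $t\perp t'$, use $C_t$ and $C_{t'}$. If $t\subsetneq t'$, the clopen set $C_{t'}$ contains $q$ and not $p$.

\emph{Points over the same node}, $p=(t,y)$, $q=(t,y')$ with $y=(m,l,\pi)\ne y'=(m',l',\pi')$. All nodes $r$ involved extend $t$ properly, so $p,q\notin C_r$. If $m=m'$, nodes of $R_0(t,y)$ and $R_0(t,y')$ have last letters at the same position with different labels, so $R_0(t,y)\perp R_0(t,y')$. If $m<m'$, let $n=l'$. At position $|t|+m$ a node of $R_n(t,y)$ has weight at least $l'$, whereas a node of $R_n(t,y')$ has weight less than $l'$ because $1\le m<m'$. So $R_n(t,y)\perp R_n(t,y')$.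

\emph{$p=(t,y)$ and $q=\sigma=(s_k)$.} Take $n,N$ from (c). Initial segments of $t$ are pairwise compatible, so by (a) at most one $s_k$ is contained in $t$; increase $N$ so that $p\notin C_{s_k}$ for $k\ge N$. For $r\in R_n(t,y)$ we have $s_k\perp r$ for $k\ge N$, so $\sigma\notin C_r$. Thus $B_n(p)\cap B_N(\sigma)=\emptyset$.

\emph{$p=\sigma=(s_k)$ and $q=\tau=(t_k)$.} Take $N$ witnessing almost disjointness. For $k\ge N$, almost all $s_j$ are incompatible with $t_k$, so $\sigma\notin C_{t_k}$; exchanging the roles, $\tau\notin C_{s_k}$. Thus $B_N(\sigma)\cap B_N(\tau)=\emptyset$.
\end{proof}

\begin{remark}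
Conditions (b) and (c) are necessary for these two lemmas. If infinitely many $s_k$ extend $s$ and infinitely many do not, then $\sigma\in\operatorname{cl}C_s\setminus C_s$. If (c) fails at $(t,y)$, then every $B_n(t,y)$ meets every $B_N(\sigma)$.
\end{remark}

\begin{remark}
The space is not regular at any point $p=(t,y)$, $y=(m,l,\pi)$. Fix $n$, let $y'=(m+1,n+1,\pi)$ and $q=(t,y')$; then $q\notin B_0(p)$. Given $k$, choose $\alpha$ with $f_\pi(\alpha)>\max(n,k)$ and let $r$ be $t$ followed by $\alpha$, then $m-1$ letters of weight $0$, then $(y,n)$. Then $r\in R_n(t,y)$ and $r^\frown\langle(y',k)\rangle\in R_k(t,y')$, so $B_k(q)$ meets $B_n(p)$. Hence $q\in\operatorname{cl}B_n(p)\setminus B_0(p)$, and no closed neighborhood of $p$ lies in $B_0(p)$.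
\end{remark}

\subsection*{Feeble compactness}
Maximality of $\mathcal Z$ speaks only about sequences in $\Sigma$. The task is to refine an arbitrary sequence of cones without cluster point to a member of $\Sigma$: shrinking cones and passing to subsequences yields (a) and (b), and the absence of cluster points yields (c).

\begin{lemma}\label{lem:fc}
$X$ is feebly compact.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:feeble} it suffices to show that every sequence $(C_{r_i})_{i\in\omega}$ has a cluster point. Suppose it has none.

\emph{Condition (a).} We find indices $i_0<i_1<\cdots$ and pairwise incompatible nodes $s_k\supseteq r_{i_k}$. By Ramsey's theorem (when the pairs of natural numbers are colored with two colors, all pairs from some infinite set have the same color) there is an infinite set $I$ such that the $r_i$, $i\in I$, are pairwise incompatible or pairwise compatible. In the first case enumerate $I$ and take $s_k=r_{i_k}$. In the second case the $r_i$ form a chain. If a node $r$ equals $r_i$ for infinitely many $i\in I$, enumerate these and take $s_k=r^\frown\langle\alpha_k\rangle$ with distinct letters $\alpha_k$. Otherwise the lengths $|r_i|$ tend to infinity along $I$, since a chain has at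 most one node of each length, and we can choose $r_{i_0}\subsetneq r_{i_1}\subsetneq\cdots$. Take $s_k=r_{i_k}{}^\frown\langle\alpha_k\rangle$ with $\alpha_k\ne r_{i_{k+1}}(|r_{i_k}|)$. For $j>k$ the node $s_j$ extends $r_{i_{k+1}}$, so it differs from $s_k$ at position $|r_{i_k}|$.

\emph{Condition (b).} Let $d_0,d_1,\dots$ list the countably many initial segments of the $s_k$. Choose infinite sets $K_0\supseteq K_1\supseteq\cdots$ of indices such that either all or none of the $s_k$, $k\in K_j$, extend $d_j$, and pick $k_0<k_1<\cdots$ with $k_j\in K_j$. Replace $(s_k)$ by the subsequence $(s_{k_j})$, and $(i_k)$ accordingly. Now for each $t\in T$ almost all $s_k$ extend $t$, or almost all do not; the latter is automatic if $t$ is not among the $d_j$. A node $s_k$ that does not extend $t$ is incompatible with $t$ or properly contained in $t$, and by (a) the second happens for at most one $k$. So (b) holds.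

\emph{Condition (c) and the contradiction.} Since $C_{s_k}\subseteq C_{r_{i_k}}$ and the $i_k$ are distinct, $(C_{s_k})$ has no cluster point: for each $p\in X$ there are $n,N$ with $B_n(p)\cap C_{s_k}=\emptyset$ for all $k\ge N$. For $p=(t,y)$ this gives $R_n(t,y)\perp\{s_k:k\ge N\}$ by \eqref{eq:cones}, so $\sigma=(s_k)\in\Sigma$. For $p=\tau=(t_k)\in\mathcal Z$ it gives $t_j\perp s_k$ for all $j,k\ge\max(n,N)$, so $\sigma$ is almost disjoint from every member of $\mathcal Z$. In particular $\sigma\notin\mathcal Z$, and $\mathcal Z\cup\{\sigma\}$ contradicts the maximality of $\mathcal Z$.
\end{proof}

\subsection*{The weak Lindel\"of degree}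

\begin{lemma}\label{lem:wl}
$wL(X)\le\kappa$.
\end{lemma}

\begin{proof}
Let $\mathcal U$ be an open cover. For $p\in T\times\Theta$ choose $U_p\in\mathcal U$ and $g(p)\in\omega$ with $B_{g(p)}(p)\subseteq U_p$. For $t\in T$ and $m,l\ge1$, apply (F2) to $\pi\mapsto g(t,(m,l,\pi))$ to obtain $A^t_{m,l}\subseteq P$ of size at most $\kappa$ with finite exceptional set $E^t_{m,l}\subseteq\Lambda$. Let
\[
A_t=\{(t,(m,l,\pi)):m,l\ge1,\ \pi\in A^t_{m,l}\},\qquad E_t=\bigcup_{m,l\ge1}E^t_{m,l}.
\]
Then $|A_t|\le\kappa$ and $E_t$ is countable.

\emph{Claim. If $s\in T$, $|s|\ge1$ and $s(0)\notin E_t$, then $C_{t^\frown s}$ meets $U_p$ for some $p\in A_t$.} Let $m=|s|$ and let $l\ge1$ exceed the weights of $s(1),\dots,s(m-1)$. As $s(0)\notin E^t_{m,l}$, there is $\pi\in A^t_{m,l}$ such that $f_\pi(s(0))>n$, where $y=(m,l,\pi)$ and $n=g(t,y)$. Then $r=t^\frown s^\frown\langle(y,n)\rangle$ belongs to $R_n(t,y)$, so $\emptyset\ne C_r\subseteq C_{t^\frown s}\cap U_{(t,y)}$, and $(t,y)\in A_t$. This proves the claim.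

Let $T'_0=\{\emptyset\}$, $T'_{j+1}=\{t^\frown\langle\alpha\rangle:t\in T'_j,\ \alpha\in E_t\}$ and $T'=\bigcup_jT'_j$. Each $T'_j$ is countable, so $T'$ is countable, and $\mathcal V=\{U_p:p\in A_t,\ t\in T'\}$ has size at most $\kappa$. We show that every cone $C_r$ meets $\bigcup\mathcal V$; since the cones form a $\pi$-base, $\bigcup\mathcal V$ is then dense. If $r\notin T'$, let $t$ be the longest initial segment of $r$ in $T'$ and write $r=t^\frown s$. Then $|s|\ge1$, and $s(0)\notin E_t$ by the choice of $t$, so the claim applies. If $r\in T'$, choose $\alpha\in\Lambda\setminus E_r$, which is possible as $\Lambda$ is uncountable, and apply the claim to $C_{r^\frown\langle\alpha\rangle}\subseteq C_r$.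
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Lemmas~\ref{lem:clopen}, \ref{lem:hausdorff}, \ref{lem:fc} and \ref{lem:wl} give all properties but the cardinality. We have $|T|=|\Theta|=2^\mu$, and $|\mathcal Z|\le|T|^{\aleph_0}=(2^\mu)^{\aleph_0}=2^\mu$. Hence $|X|=2^\mu$.
\end{proof}

By \eqref{eq:cones} every cone, and so every nonempty open set, has cardinality $2^\mu$, as announced after Proposition~\ref{prop:isolated}.

\section{Measurable cardinals}\label{sec:measurable}

The hypothesis of Theorem~\ref{thm:A} concerns $\kappa^+$-complete ultrafilters on $\mu$, whereas measurability of $\theta$ asks for full $\theta$-completeness on $\theta$ itself. The link is to look at the cardinal where completeness first fails.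

\begin{lemma}\label{lem:meas}
If $\kappa,\mu$ are infinite cardinals and $\mathcal U$ is a $\kappa^+$-complete nonprincipal ultrafilter on $\mu$, then there is a measurable cardinal $\theta$ with $\kappa<\theta\le\mu$.
\end{lemma}

\begin{proof}
Call a subset of $\mu$ \emph{small} if it is not in $\mathcal U$. Let $\theta$ be the least cardinal such that $\mu$ is a union of $\theta$ small sets. Singletons are small, so $\theta\le\mu$, and $\theta>\kappa$ by $\kappa^+$-completeness. A union $N$ of fewer than $\theta$ small sets is small: otherwise $\mu\setminus N$ is small, and adding it covers $\mu$ by fewer than $\theta$ small sets, $\theta$ being infinite. So $\mathcal U$ is $\theta$-complete. Write $\mu=\bigcup_{\xi<\theta}N_\xi$ with $N_\xi$ small; after removing $\bigcup_{\eta<\xi}N_\eta$ from $N_\xi$ the sets are disjoint and still small. The map $B\mapsto\bigcup_{\xi\in B}N_\xi$ from subsets of $\theta$ to subsets of $\mu$ preserves complements and intersections, so $\{B\subseteq\theta:\bigcup_{\xi\in B}N_\xi\in\mathcal U\}$ is a $\theta$-complete ultrafilter on $\theta$. It is nonprincipal since each $N_\xi$ is small, and $\theta>\kappa$ is uncountable.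
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Let $\mu=\max(\lambda,\aleph_0)$. A measurable $\theta$ with $\kappa<\theta\le\mu$ is uncountable and so satisfies $\theta\le\lambda$, which is excluded. By Lemma~\ref{lem:meas} every $\kappa^+$-complete ultrafilter on $\mu$ is principal, and Theorem~\ref{thm:A} gives $X$ with $|X|=2^\mu\ge\lambda$.
\end{proof}

For part (1), fix a $\theta$-complete nonprincipal ultrafilter $\mathcal U$ on $\theta$ and say that a property holds for \emph{$\mathcal U$-most} $\alpha$ if the set of $\alpha<\theta$ with that property is in $\mathcal U$. As $\kappa<\theta$, any $\kappa$ properties that hold for $\mathcal U$-most $\alpha$ hold simultaneously for $\mathcal U$-most $\alpha$. The plan is to find nonempty open sets $W_\alpha$, $\alpha<\theta$, such that every point has a neighborhood missing $W_\alpha$ for $\mathcal U$-most $\alpha$. Then $\kappa$ of these neighborhoods have dense union, and they all miss a single $W_\alpha$, which is absurd.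

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Suppose $X$ is quasiregular, $wL(X)\chi(X)\le\kappa$, and $x_\alpha$, $\alpha<\theta$, are distinct points of $X$. For $x\in X$ let $\{B(x,i):i<\kappa\}$ be an open local base at $x$, possibly with repetitions.

\emph{Step 1. There is $i<\kappa$ such that every $x\in X$ satisfies $x\notin B(x_\alpha,i)$ for $\mathcal U$-most $\alpha$.} Otherwise for each $k<\kappa$ there is $y_k\in X$ with $y_k\in B(x_\alpha,k)$ for $\mathcal U$-most $\alpha$. For $k,i<\kappa$ let $E_{k,i}$ be whichever of the set $\{\alpha:y_k\in B(x_\alpha,i)\}$ and its complement belongs to $\mathcal U$, and let $E=\bigcap_{k,i}E_{k,i}\in\mathcal U$. For $\alpha,\beta\in E$ and $k,i<\kappa$,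
\[
y_k\in B(x_\alpha,k),\qquad\text{and}\qquad y_k\in B(x_\alpha,i)\iff y_k\in B(x_\beta,i).
\]
The set $E$ is infinite; take distinct $\alpha,\beta\in E$. As $X$ is Hausdorff, there are $i,i'$ with $B(x_\alpha,i)\cap B(x_\beta,i')=\emptyset$. Choose $k$ with $B(x_\alpha,k)\subseteq B(x_\alpha,i)\cap B(x_\alpha,i')$. Then $y_k\in B(x_\alpha,i)$ and $y_k\in B(x_\alpha,i')$, and the latter gives $y_k\in B(x_\beta,i')$, a contradiction.

\emph{Step 2.} Fix $i$ as in Step 1. A point outside $B(x_\alpha,i)$ may still lie in its closure, so we shrink the set: by quasiregularity choose a nonempty open $W_\alpha$ with $\operatorname{cl}W_\alpha\subseteq B(x_\alpha,i)$. Let $x\in X$. The set $\{\alpha:x\notin\operatorname{cl}W_\alpha\}$ is in $\mathcal U$, and it is the union over $j<\kappa$ of the sets $\{\alpha:B(x,j)\cap W_\alpha=\emptyset\}$. So there is $j(x)<\kappa$ such that $V_x=B(x,j(x))$ misses $W_\alpha$ for $\mathcal U$-most $\alpha$.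

\emph{Step 3.} The sets $V_x$ form an open cover, so there is $A\subseteq X$ with $|A|\le\kappa$ such that $\bigcup_{x\in A}V_x$ is dense. For $\mathcal U$-most $\alpha$, hence for some $\alpha$, the nonempty open set $W_\alpha$ misses $V_x$ for all $x\in A$. This contradicts density. Therefore $|X|<\theta$.
\end{proof}

The Hausdorff property is used in Step 1, quasiregularity in Step 2, the character in Steps 1 and 2, and the weak Lindel\"of degree in Step 3; feeble compactness plays no role. Some separation is indispensable, since the indiscrete topology on a set of any size is quasiregular, first countable and weakly Lindel\"of. Finally, the hypothesis of Theorem~\ref{thm:A} is necessary for its conclusion: if it fails, Lemma~\ref{lem:meas} gives a measurable $\theta\in(\kappa,\mu]$, and then every quasiregular space with $wL(X)\chi(X)\le\kappa$ has $|X|<\theta<2^\mu$.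

\begin{thebibliography}{9}

\bibitem{BC}
Angelo Bella, Nathan Carlson, \emph{On cardinality bounds involving the weak Lindel\"of degree}, arXiv:1610.08996 (2016).

\bibitem{Jech}
Jech, \emph{Set Theory}, Chapter 10.

\end{thebibliography}
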